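\title{The compact operators on $C(K)$, $K$ countable, as a Calkin algebra}

\begin{abstract}
We show that for every infinite countable compact metric space $K$ the unitization of the algebra of compact operators on $C(K)$ is isomorphic, as a Banach algebra, to the Calkin algebra of a separable Banach space. This answers a question posed by Motakis and Puglisi. More generally, for every Banach space $U$ with a shrinking finite-dimensional decomposition, the unitization of $\mathcal K(U)$ is a Calkin algebra. The space is obtained by a Bourgain--Delbaen construction in the style of Argyros--Haydon, with an infinite-dimensional part built in. The proof is self-contained.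
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces and Banach algebras in this paper are complex. For a Banach space $X$ let $\mathcal L(X)$ be the algebra of bounded operators on $X$ and $\mathcal K(X)$ the closed ideal of compact operators. The \emph{Calkin algebra} of $X$ is the quotient $\operatorname{Cal}(X)=\mathcal L(X)/\mathcal K(X)$; it records what is left of the operators on $X$ when compact perturbations are ignored. A unital Banach algebra $\mathcal B$ \emph{is a Calkin algebra} if it is isomorphic as a Banach algebra to $\operatorname{Cal}(X)$ for some $X$. To realize a given $\mathcal B$ one has to produce a space with a prescribed supply of operators: enough of them to represent $\mathcal B$, and no others.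

We are interested in algebras of compact operators. If $U$ is infinite-dimensional, then $\mathcal K(U)$ has no unit (a unit would fix the range of every rank-one operator, hence be the identity), so a unit has to be adjoined. The \emph{unitization} of a Banach algebra $\mathcal A$ is $\mathcal A\oplus\mathbb C$ with
\[
(a,\lambda)(b,\mu)=(ab+\lambda b+\mu a,\lambda\mu),\qquad \|(a,\lambda)\|=\|a\|+|\lambda| .
\]
We use this definition for every Banach algebra, whether or not it already has a unit.

Let $K$ be an infinite countable compact metric space and $C(K)$ the space of continuous complex functions on $K$ with the supremum norm. Every regular Borel measure on $K$ is purely atomic, so $C(K)^*=\ell_1(K)$, and the map $T\mapsto(t\mapsto T^*\delta_t)$, where $\delta_t$ is the evaluation at $t$, identifies $\mathcal K(C(K))$ isometrically with the space $C(K;\ell_1(K))$ of norm-continuous maps $K\to\ell_1(K)$; the product is the composition of operators. It is known that the unitization of $\mathcal K(c_0)$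 is a Calkin algebra, and $c_0$ is isomorphic to $C(\omega+1)$, the space of continuous functions on a convergent sequence together with its limit. The following question was posed in \cite{MP}.
\begin{quote}
\emph{Let $K$ be an infinite countable compact metric space. Is the unitization of $\mathcal K(C(K))\equiv C(K;\ell_1(K))$ isomorphic as a Banach algebra to the Calkin algebra of some Banach space?}
\end{quote}
The answer is yes.

\begin{theorem}\label{thm:main}
For every infinite countable compact metric space $K$ there is a separable Banach space $\mathcal Z$ such that $\operatorname{Cal}(\mathcal Z)$ is isomorphic as a Banach algebra to the unitization $\mathcal K(C(K))\oplus\mathbb C$.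
\end{theorem}

The only property of $C(K)$ that we use is a decomposition into finite-dimensional pieces. A \emph{finite-dimensional decomposition} (FDD) of a Banach space $U$ is a sequence $(\pi_n)_{n\ge1}$ of finite-rank projections with $\pi_n\pi_m=\pi_{\min(n,m)}$ and $\pi_nu\to u$ for all $u\in U$. It is \emph{shrinking} if $\pi_n^*\varphi\to\varphi$ in norm for all $\varphi\in U^*$. Let $\mathcal K_\pi(U)$ be the norm closure of $\bigcup_N\pi_N\mathcal L(U)\pi_N$; it is a closed subalgebra of $\mathcal K(U)$.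

\begin{theorem}\label{thm:A}
Let $U\ne0$ be a Banach space with an FDD $(\pi_n)$. There is a separable Banach space $\mathcal Z$ such that $\operatorname{Cal}(\mathcal Z)$ is isomorphic as a Banach algebra to the unitization $\mathcal K_\pi(U)\oplus\mathbb C$. If the FDD is shrinking, then $\mathcal K_\pi(U)=\mathcal K(U)$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $K$ is an infinite countable compact metric space, then $C(K)$ has a shrinking FDD.
\end{theorem}

Theorem~\ref{thm:main} is Theorem~\ref{thm:A} applied to $U=C(K)$ with the FDD of Theorem~\ref{thm:B}. The proofs are self-contained; the result on $\mathcal K(c_0)$ quoted above is not used.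

\medskip\noindent\textbf{Conventions.} $B_X$ is the closed unit ball of $X$, $\mathbb N=\{1,2,\dots\}$, and $X\oplus_\infty Y$ is the direct sum with the maximum norm. We use four textbook facts on compact operators.
\begin{itemize}
\item[(K1)] A compact operator maps weakly null sequences to norm-null sequences.
\item[(K2)] If $P_n\in\mathcal L(X)$ and $P_nx\to x$ for all $x\in X$, then $\|(I-P_n)T\|\to0$ for every compact $T:Y\to X$.
\item[(K3)] If $T$ is compact, then so is $T^*$.
\item[(K4)] If $X$ is infinite-dimensional, then $\|I-T\|\ge1$ for every $T\in\mathcal K(X)$, since otherwise $T$ would be compact and invertible.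
\end{itemize}

\section{A finite-dimensional model and the plan of the proof}\label{sec:model}

An infinite-dimensional Banach space $E$ has the \emph{scalar-plus-compact property} if $\mathcal L(E)=\mathbb CI+\mathcal K(E)$. By (K4) the scalar $\lambda$ in $T=\lambda I+T_0$ is unique and $|\lambda|\le\|T\|$, so $\operatorname{Cal}(E)=\mathbb C$. From two such spaces one obtains Theorem~\ref{thm:A} for finite-dimensional $U$ by a matrix computation.

\begin{example}\label{ex:model}
Let $E$ and $Y$ have the scalar-plus-compact property, and suppose that all operators $E\to Y$ and $Y\to E$ are compact. (Such a pair is produced in Remark~\ref{rem:pair}.) Let $X=E^d\oplus Y$. An operator $T$ on $X$ is a matrix $(T_{ab})_{a,b\le d+1}$ of operators between the summands. For $a,b\le d$ we have $T_{ab}=\theta_{ab}I_E+\text{compact}$; further $T_{d+1,d+1}=\lambda I_Y+\text{compact}$; all other entries are compact. Multiplying matrices modulo compact entries shows that $T\mapsto(\theta,\lambda)$ is a bounded algebra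 homomorphism onto $M_d(\mathbb C)\times\mathbb C$, and $T$ is compact if and only if all entries are compact, that is, if and only if $\theta=0$ and $\lambda=0$. Hence $\operatorname{Cal}(X)\cong M_d(\mathbb C)\times\mathbb C$. The map $(a,\lambda)\mapsto(a+\lambda I,\lambda)$ is an isomorphism of the unitization of $M_d(\mathbb C)$ onto $M_d(\mathbb C)\times\mathbb C$. If $\dim U=d$, then $\pi_n\to I$ in norm, so $\pi_n=I$ for large $n$ and $\mathcal K_\pi(U)=\mathcal L(U)\cong M_d(\mathbb C)$. So $X$ serves as the space $\mathcal Z$ of Theorem~\ref{thm:A}.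
\end{example}

In tensor notation $E^d=U\otimes E$, and $\theta\in\mathcal L(U)$ acts as $\theta\otimes I$. For infinite-dimensional $U$ put $U_N=\pi_NU$. The algebra $\pi_N\mathcal L(U)\pi_N$ is a copy of $\mathcal L(U_N)$, so $\mathcal K_\pi(U)$ is the closure of an increasing union of matrix algebras. One therefore expects a positive answer, with $\mathcal Z$ a suitable limit of the spaces $(U_N\otimes E)\oplus Y$. The obvious limit fails. For $U=c_0$ with its unit vector basis it is the space $c_0(E)$ of norm-null sequences $(x_n)$ in $E$, which carries two kinds of unwanted operators.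
\begin{itemize}
\item[(a)] A fixed rank-one operator applied in each coordinate, $(x_n)\mapsto(\psi(x_n)x)$, is not compact.
\item[(b)] Every $a\in\ell_\infty$ gives a multiplier $(x_n)\mapsto(a_nx_n)$. Two multipliers given by different $0$-$1$ sequences differ by $\pm I$ on some coordinate $E$, which is the range of a norm-one projection, so by (K4) their classes are at distance at least $1$. Thus $\operatorname{Cal}(c_0(E))$ is not separable, while $\mathcal K_\pi(c_0)\oplus\mathbb C$ is.
\end{itemize}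
Defect (a) is cured by trimming. The space $E$ will have an FDD $(Q_n)$, and the $n$-th coordinate space is replaced by the tail $E_{>n}=(I-Q_n)E$. For each $N$ this changes $E^N$ only by finitely many dimensions, and now $Q_q$, applied in each coordinate, has finite rank. For general $U$ the trimmed space $W$ is a completion of the span of the spaces $(\pi_n-\pi_{n-1})U\otimes E_{>n}$ in a norm made from the injective tensor norm; the injective norm is what keeps the norm of $\theta\otimes I$ comparable with the norm of $\theta$ in $\mathcal L(U_N)$, uniformly in $N$.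

Defect (b) survives trimming, and it survives adding a summand $Y$. It is cured by replacing $W\oplus Y$ with a space $\mathcal Z\subset W\oplus_\infty\ell_\infty(\Gamma)$, in which the coordinates $\gamma\in\Gamma$ are defined recursively and read both the $W$-component and the earlier coordinates. They play the role of $Y$, and they tie the pieces of $W$ together so tightly that no multiplier other than a convergent one is left. The space $\mathcal Z$ has uniformly bounded projections $P_n\to I$ whose ranges are, up to finitely many dimensions, the spaces $U_n\otimes E$. The computation of $\operatorname{Cal}(\mathcal Z)$ rests on three facts.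
\begin{itemize}
\item[(F1)] $E$ has the scalar-plus-compact property.
\item[(F2)] For every $T\in\mathcal L(\mathcal Z)$ there is $\lambda\in\mathbb C$ with $\|(T-\lambda I)(I-P_n)\|\to0$.
\item[(F3)] For every bounded $S:E\to\mathcal Z$ we have $\|(I-P_n)S\|\to0$.
\end{itemize}
By (F2) and (F3), $T-\lambda I$ is a norm limit of operators that live on $P_N\mathcal Z$, and by (F1) these are of the form $\theta\otimes I$ plus compact, as in Example~\ref{ex:model}.

Section~\ref{sec:fdd} deals with shrinking decompositions. Section~\ref{sec:construction} builds $\mathcal Z$ over an abstract space $W$; the space $E$ is the case $W=0$, in which (F2) is (F1). Section~\ref{sec:ris} contains the norm estimates, Section~\ref{sec:operators} the two results on operators behind (F2) and (F3). The concrete spaces are chosen in Section~\ref{sec:spaces}, and Section~\ref{sec:calkin} computes the Calkin algebra.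

\section{Shrinking decompositions}\label{sec:fdd}

\begin{proof}[Proof of the last assertion of Theorem~\ref{thm:A}]
Let the FDD be shrinking and $A\in\mathcal K(U)$. By (K2), $\|\pi_NA-A\|\to0$. By (K3) and (K2) applied in $U^*$, $\|A\pi_N-A\|=\|\pi_N^*A^*-A^*\|\to0$. The projections $\pi_N$ are uniformly bounded by the uniform boundedness principle, so $\pi_NA\pi_N-A=\pi_N(A\pi_N-A)+(\pi_NA-A)\to0$, and $A\in\mathcal K_\pi(U)$.
\end{proof}

For Theorem~\ref{thm:B} consider first $K=\{0\}\cup\{1/k:k\in\mathbb N\}$, enumerated as $t_1=0$, $t_{k+1}=1/k$. Let $r_n$ fix $t_1,\dots,t_n$ and send all other points to $0$. Then $r_n$ is continuous, and $f\circ r_n$ keeps the values of $f$ at $t_1,\dots,t_n$ and replaces the others by $f(0)$. The general case repeats this, with clopen sets in place of isolated points.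

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $t_1,t_2,\dots$ be an enumeration of $K$ without repetitions. The distances from a given point form a countable set, and a ball whose radius is not in this set is clopen; so every point has arbitrarily small clopen neighborhoods.

We define continuous maps $r_n:K\to\{t_1,\dots,t_n\}$ that fix $t_1,\dots,t_n$. Let $r_1\equiv t_1$. Given $r_n$, the set $r_n^{-1}(r_n(t_{n+1}))$ is clopen because $r_n$ is continuous with finite range. Choose a clopen set $O_{n+1}\ni t_{n+1}$ contained in it and disjoint from $\{t_1,\dots,t_n\}$, and let $r_{n+1}=t_{n+1}$ on $O_{n+1}$ and $r_{n+1}=r_n$ elsewhere. Then $r_{n+1}$ is continuous and fixes $t_1,\dots,t_{n+1}$. Moreover $r_nr_{n+1}=r_n$: on $O_{n+1}$ because $r_n$ is constant there with value $r_n(t_{n+1})$, and elsewhere because $r_nr_n=r_n$. By induction on $m>n$,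
\[
r_nr_m=(r_nr_{m-1})r_m=r_n(r_{m-1}r_m)=r_nr_{m-1}=r_n .
\]
Also $r_mr_n=r_n$ for $m\ge n$, as $r_m$ fixes $t_1,\dots,t_n$. Hence $\pi_nf=f\circ r_n$ defines norm-one projections of rank $n$ on $C(K)$ with $\pi_n\pi_m=\pi_{\min(n,m)}$.

Since $r_n(t_i)=t_i$ for $n\ge i$, we have $\pi_nf\to f$ pointwise and boundedly, hence weakly by dominated convergence, as $C(K)^*=\ell_1(K)$. So the subspace $\bigcup_n\pi_nC(K)$ is weakly dense, and therefore norm dense. On this subspace $\pi_nf=f$ for large $n$, and $\|\pi_n\|=1$, so $\pi_nf\to f$ in norm for all $f$. Finally, $\pi_n^*\delta_{t_i}=\delta_{r_n(t_i)}=\delta_{t_i}$ for $n\ge i$, and the $\delta_t$ span a norm-dense subspace of $\ell_1(K)$. This is the second place where countability is used, and it gives $\pi_n^*\varphi\to\varphi$ for all $\varphi\in C(K)^*$.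
\end{proof}

\section{A Bourgain--Delbaen construction over a base space}\label{sec:construction}

\subsection{Parameters and base spaces}

Every coordinate $\gamma$ will have an index $j$. It will be, up to a correction, a sum of at most $n_j$ earlier functionals multiplied by $1/m_j$. The weights $m_j$ have to grow fast and the lengths $n_j$ much faster.

\begin{definition}\label{def:good}
A pair of integer sequences $(m_j,n_j)_{j\ge1}$ is \emph{good} if
\[
m_1\ge4,\qquad m_{j+1}\ge m_j^3,\qquad n_1\ge3m_1^2,\qquad n_{j+1}\ge3m_{j+1}^2(4n_j)^{L_{j+1}},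
\]
where $L_j$ is the least integer with $4^{L_j-1}\ge3m_j^2$.
\end{definition}

Both sequences are then strictly increasing, and $m_j\ge\max(4,j)$, $m_{j+1}\ge4m_j^2$, $n_j\ge3m_j^2$.

\begin{definition}\label{def:base}
A \emph{base space} is a separable Banach space $W$ (possibly $0$) with projections $(p_n)_{n\ge0}$ and linear subspaces $H_0\subset H_1\subset\cdots$ such that, with $p_{(m,n]}=p_n-p_m$:
\begin{itemize}
\item[(W1)] $p_0=0$, $p_np_m=p_{\min(n,m)}$, $p_nw\to w$ for all $w$, and $\|p_{(m,n]}\|\le1$ for $0\le m<n$;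
\item[(W2)] $p_nH_q\subset H_q$ for all $n,q$, and $W_{00}=\bigcup_qH_q$ is dense in $W$;
\item[(W3)] if $0\le q_0<\dots<q_k$ and $w_i\in H_{q_i}\cap p_{(q_{i-1},q_i]}W$ for $1\le i\le k$, then $\|\sum_iw_i\|\le\max_i\|w_i\|$.
\end{itemize}
\end{definition}

The spaces $W_n=p_nW$ may be infinite-dimensional. The subspaces $H_q$ are a second notion of finite support, and (W3) says that vectors which are successive in both senses add up as in $c_0$.

Fix a good pair and a base space. As $W_m$ is separable, $B_{W_m^*}$ has a weak*-dense sequence $f_1^m,f_2^m,\dots$. Put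
\[
D_n=\{0\}\cup\{f_i^m\circ p_m:\ m,i\le n\}.
\]
These are finite subsets of $B_{W^*}$, increasing in $n$, and $f=f\circ p_n$ for $f\in D_n$.

\subsection{The recursion}

We define finite sets $\Delta_1,\Delta_2,\dots$; the elements of $\Delta_n$ are said to have \emph{rank} $n$. Put $\Gamma_n=\bigcup_{k\le n}\Delta_k$ (with $\Gamma_0=\emptyset$), $\Gamma=\bigcup_n\Gamma_n$, $V_n=W_n\oplus_\infty\ell_\infty(\Gamma_n)$, so $V_0=0$. With each $\gamma\in\Delta_{n+1}$ come a functional $c_\gamma^*\in V_n^*$, an \emph{index} and an \emph{age} in $\mathbb N$, and a \emph{code} $\sigma(\gamma)\in\mathbb N$.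

Let $\Delta_1=\emptyset$, and suppose all this has been defined up to rank $n\ge1$. For $m\le k\le n$ let $R_m:V_k\to V_m$ be the \emph{restriction} $R_m(w,u)=(p_mw,u|_{\Gamma_m})$; then $\|R_m\|\le1$. For $1\le k\le n$ let $\iota_{k-1,k}:V_{k-1}\to V_k$ send $(w,u)$ to $(w,u')$, where $u'=u$ on $\Gamma_{k-1}$ and $u'(\gamma)=c_\gamma^*(w,u)$ for $\gamma\in\Delta_k$. The \emph{extensions} $\iota_{m,k}:V_m\to V_k$ are the compositions of these maps, with $\iota_{m,m}=I$. Thus
\[
\iota_{m,k}=\iota_{p,k}\,\iota_{m,p}\quad(m\le p\le k),\qquad R_m\iota_{m,k}=I .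
\]
Write $e_\eta^*(w,u)=u(\eta)$, and let $f\in D_n$ act on $V_n$ by $(w,u)\mapsto f(w)$. Let $B_n^*$ be the finite set of functionals
\[
b^*=\alpha_0f+\sum_{\eta\in\Gamma_n}\alpha_\eta e_\eta^*,\qquad f\in D_n,\quad \alpha_0,\alpha_\eta\in\tfrac1{n!}(\mathbb Z+\mathrm i\mathbb Z),\quad|\alpha_0|+\sum_\eta|\alpha_\eta|\le1 ,
\]
on $V_n$; they have norm at most $1$. The set $\Delta_{n+1}$ consists of all tuples of the following two types that satisfy the parity rule below.
\begin{itemize}
\item \emph{Type 1:} $\gamma=(n+1,p,j,b^*)$ with $0\le p\le n$, $1\le j\le n+1$, $b^*\in B_n^*$. It has index $j$ and age $1$, and $c_\gamma^*=\frac1{m_j}b^*(I-\iota_{p,n}R_p)$.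
\item \emph{Type 2:} $\gamma=(n+1,\xi,b^*)$ with $\xi\in\Delta_p$ for some $p\le n$, $\xi$ of index $j$ and age less than $n_j$, $b^*\in B_n^*$. It has index $j$, its age is the age of $\xi$ plus $1$, and $c_\gamma^*=e_\xi^*+\frac1{m_j}b^*(I-\iota_{p,n}R_p)$.
\end{itemize}
\emph{Parity rule.} If $j$ is even, there is no restriction on $b^*$. If $j$ is odd, then $b^*=e_\eta^*$ for some $\eta\in\Gamma_n$, where in type~1 the index $l$ of $\eta$ satisfies $l\equiv2\pmod4$ and $m_l>n_j^2$, and in type~2 the index of $\eta$ is $4\sigma(\xi)$.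

Finally, choose the codes $\sigma(\gamma)$, $\gamma\in\Delta_{n+1}$, so that $\sigma$ is injective on $\Gamma_{n+1}$, $\sigma(\gamma)\ge n+1$, and $m_{4\sigma(\gamma)}>n_j^2$, where $j$ is the index of $\gamma$. This completes the recursion.

For instance, $\Delta_2$ consists of the tuples $(2,p,2,b^*)$ with $p\in\{0,1\}$ and $b^*=\alpha_0f$, $f\in D_1$, $\alpha_0\in\{0,\pm1,\pm\mathrm i\}$: index $1$ is odd and needs an $\eta\in\Gamma_1=\emptyset$. For $\gamma=(2,0,2,f)$ the new coordinate of $\iota_{1,2}(w)$ is $f(w)/m_2$; this is how the coordinates read $W$. The tuple $(k,0,2,0)$ shows that $\Delta_k\ne\emptyset$ for all $k\ge2$.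

Coordinates of even index are free and will provide lower norm estimates. Coordinates of odd index are rigid: each step of a chain of type~2 determines, through the injective code, the index used in the next step.

The factor $I-\iota_{p,n}R_p$ vanishes on vectors extended from level $p$. This is what keeps the extensions uniformly bounded.

\begin{lemma}\label{lem:bounded}
$\|\iota_{m,n}\|\le2$ for all $m\le n$.
\end{lemma}

\begin{proof}
Induction on $n$, for all $m\le n$ at once; $\iota_{n,n}=I$. Let $m\le n$, $v\in V_m$, and $\gamma\in\Delta_{n+1}$ with data $p,j,b^*$ and, in type 2, $\xi$. We must show $|c_\gamma^*(\iota_{m,n}v)|\le2\|v\|$. If $p\ge m$, then $\iota_{p,n}R_p\iota_{m,n}=\iota_{p,n}R_p\iota_{p,n}\iota_{m,p}=\iota_{m,n}$, so $c_\gamma^*(\iota_{m,n}v)$ is $0$ or $e_\xi^*(\iota_{m,n}v)$, and the inductive hypothesis applies. If $p<m$, then $\xi\in\Gamma_m$, so $|e_\xi^*(\iota_{m,n}v)|=|e_\xi^*(v)|\le\|v\|$; and $R_p\iota_{m,n}v=R_pv$, so $\|(I-\iota_{p,n}R_p)\iota_{m,n}v\|\le\|\iota_{m,n}v\|+\|\iota_{p,n}R_pv\|\le4\|v\|$.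 Hence $|c_\gamma^*(\iota_{m,n}v)|\le(1+4/m_j)\|v\|\le2\|v\|$, because $m_j\ge4$.
\end{proof}

\subsection{The space $\mathcal Z$}

Let $R_n$ also denote the map $(w,u)\mapsto(p_nw,u|_{\Gamma_n})$ on $W\oplus_\infty\ell_\infty(\Gamma)$. By Lemma~\ref{lem:bounded}, for $v\in V_n$ there is a unique $\iota_nv\in W_n\oplus_\infty\ell_\infty(\Gamma)$ with $R_k\iota_nv=\iota_{n,k}v$ for all $k\ge n$. We have $\|v\|\le\|\iota_nv\|\le2\|v\|$, $R_n\iota_n=I$ and $\iota_n\iota_{m,n}=\iota_m$ for $m\le n$. So the subspaces $\iota_n(V_n)$ increase. Put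
\[
\mathcal Z=\overline{\bigcup_n\iota_n(V_n)}\subset W\oplus_\infty\ell_\infty(\Gamma),\qquad P_n=\iota_nR_n\in\mathcal L(\mathcal Z),\qquad P_{(m,n]}=P_n-P_m .
\]
The space $\mathcal Z$ is separable because each $V_n$ is. We write $w(z)$ for the $W$-component of $z$, so that $\|z\|=\max(\|w(z)\|,\sup_\gamma|e_\gamma^*(z)|)$, $w(\iota_n(w,u))=w$ and $w(P_nz)=p_nw(z)$. For $m\le n$ we have $P_nP_m=\iota_nR_n\iota_n\iota_{m,n}R_m=P_m$ and $P_mP_n=\iota_mR_mR_n\iota_nR_n=P_m$. Hence $P_0=0$ and
\begin{equation}\label{eq:P}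
P_nP_m=P_{\min(n,m)},\quad\|P_n\|\le2,\quad\|I-P_n\|\le3,\quad\|P_{(m,n]}\|\le4,\quad P_nz\to z ,
\end{equation}
the last because $P_nz=z$ for $z\in\iota_m(V_m)$ and $n\ge m$.

Elements of $B_n^*$ act on $\mathcal Z$ through $R_n$, with norm at most $1$; as functionals on $\mathcal Z$, $B_n^*\subset B_{n+1}^*$. Since $R_nP_n=R_n$,
\begin{equation}\label{eq:fix}
b^*P_n=b^*\quad(b^*\in B_n^*),\qquad e_\eta^*P_n=e_\eta^*\quad(\eta\in\Gamma_n).
\end{equation}
Let $\gamma\in\Delta_{n+1}$. Then $e_\gamma^*P_n=e_\gamma^*\iota_nR_n=c_\gamma^*R_n$, and $(I-\iota_{p,n}R_p)R_n=R_n-R_n\iota_pR_p=R_n(I-P_p)$. Therefore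
\begin{equation}\label{eq:c}
e_\gamma^*P_n=e_\xi^*+\tfrac1{m_j}b^*(I-P_p),
\end{equation}
with $e_\xi^*$ absent in type 1. Put
\[
d_\gamma^*=e_\gamma^*(I-P_n)=e_\gamma^*P_{(n,n+1]},\qquad\|d_\gamma^*\|\le3 .
\]
It vanishes at $x$ if $P_nx=x$ or $P_{n+1}x=0$.

Following the chain of type-2 predecessors expresses a coordinate through its history.

\begin{lemma}[evaluation analysis]\label{lem:analysis}
Let $\gamma\in\Gamma$ have index $j$ and age $a$. Then $a\le n_j$, and $\gamma$ determines integers $0\le\rho_0<\rho_1<\dots<\rho_a$ with $j\le\rho_1$, functionals $b_r^*\in B^*_{\rho_r-1}$ and elements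
\[
\xi_1=(\rho_1,\rho_0,j,b_1^*),\qquad\xi_r=(\rho_r,\xi_{r-1},b_r^*)\quad(2\le r\le a),\qquad\xi_a=\gamma,
\]
where $\xi_r$ has rank $\rho_r$, index $j$ and age $r$. With the convention $e_{\xi_0}^*=0$, the following hold.
\begin{itemize}
\item[(a)] We have
\begin{equation}\label{eq:analysis}
e_\gamma^*=\sum_{r=1}^ad_{\xi_r}^*+\frac1{m_j}\sum_{r=1}^ab_r^*(I-P_{\rho_{r-1}}).
\end{equation}
\item[(b)] For $1\le r\le a$,
\begin{equation}\label{eq:cut}
e_\gamma^*P_{\rho_r-1}=e_{\xi_{r-1}}^*+\tfrac1{m_j}b_r^*(I-P_{\rho_{r-1}}).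
\end{equation}
\item[(c)] For $1\le r\le a$ and $y\in\mathcal Z$,
\begin{equation}\label{eq:local}
\bigl|e_\gamma^*(y)-\tfrac1{m_j}b_r^*(y)\bigr|\le2\|P_{\rho_{r-1}}y\|+\|(I-P_{\rho_r-1})y\| .
\end{equation}
\end{itemize}
Conversely, if $j$ is even, $1\le a\le n_j$, $0\le\rho_0<\dots<\rho_a$, $j\le\rho_1$ and $b_r^*\in B^*_{\rho_r-1}$ are arbitrary, then the tuples $\xi_1,\dots,\xi_a$ above belong to $\Gamma$.
\end{lemma}

We call $(\xi_r,\rho_r,b_r^*)$ the \emph{analysis} of $\gamma$.

\begin{proof}
The description of the chain and the converse restate the definition of $\Delta_{n+1}$. By \eqref{eq:c}, $e_{\xi_t}^*=d_{\xi_t}^*+e_{\xi_{t-1}}^*+\frac1{m_j}b_t^*(I-P_{\rho_{t-1}})$ for each $t$. Summing over $r\le t\le a$ gives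
\[
e_\gamma^*=e_{\xi_{r-1}}^*+\sum_{t=r}^a\Bigl(d_{\xi_t}^*+\frac1{m_j}b_t^*(I-P_{\rho_{t-1}})\Bigr),
\]
which for $r=1$ is (a). Compose with $P_{\rho_r-1}$. The terms $d_{\xi_t}^*$ with $t\ge r$ and the terms $b_t^*(I-P_{\rho_{t-1}})$ with $t>r$ vanish. The functionals $e_{\xi_{r-1}}^*$ and $b_r^*(I-P_{\rho_{r-1}})$ are unchanged by \eqref{eq:fix}, since the projections commute. This is (b). For (c), write $e_\gamma^*(y)=e_\gamma^*P_{\rho_r-1}y+e_\gamma^*(I-P_{\rho_r-1})y$, apply (b), and note that $|e_{\xi_{r-1}}^*(y)|=|e_{\xi_{r-1}}^*P_{\rho_{r-1}}y|$ and $\frac1{m_j}|b_r^*P_{\rho_{r-1}}y|$ are at most $\|P_{\rho_{r-1}}y\|$.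
\end{proof}

In words: on a vector that lives strictly between the ranks $\rho_{r-1}$ and $\rho_r$, the coordinate $\gamma$ acts as $b_r^*/m_j$. For even $j$ the $b_r^*$ can be chosen to imitate any functionals in the dual ball.

\begin{lemma}\label{lem:density}
$\bigcup_nB_n^*$ is weak*-dense in $B_{\mathcal Z^*}$.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be the set of functionals $z\mapsto\alpha_0f(p_nw(z))+\sum_\eta\alpha_\eta e_\eta^*(z)$ with $n\in\mathbb N$, $f\in B_{W_n^*}$, a finite sum, and complex coefficients with $|\alpha_0|+\sum|\alpha_\eta|\le1$. The sets $\{f\circ p_n:f\in B_{W_n^*}\}$ are absolutely convex and increase with $n$, because $\|p_n\|\le1$; so $\mathcal D$ is an absolutely convex subset of $B_{\mathcal Z^*}$. Since $p_nw\to w$, we have $\sup_{\psi\in\mathcal D}|\psi(z)|=\|z\|$. If some $\varphi\in B_{\mathcal Z^*}$ were outside the weak*-closure of $\mathcal D$, the Hahn--Banach theorem would give $z$ with $\operatorname{Re}\varphi(z)>\sup_{\psi\in\mathcal D}|\psi(z)|=\|z\|$,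 which is impossible. So $\mathcal D$ is weak*-dense.

Let $\psi\in\mathcal D$ be as above and $z_1,\dots,z_l\in\mathcal Z$. Choose $i$ such that $f_i^n$ is close to $f$ at the points $p_nw(z_1),\dots,p_nw(z_l)$. Multiply the coefficients by $1-\varepsilon$ and replace them by close elements $\beta_0,\beta_\eta$ of $\frac1{k!}(\mathbb Z+\mathrm i\mathbb Z)$ with $|\beta_0|+\sum|\beta_\eta|\le1$, where $k$ is large, $k\ge\max(n,i)$, and $\Gamma_k$ contains the finitely many $\eta$. Then $\beta_0f_i^n\circ p_n+\sum\beta_\eta e_\eta^*$ lies in $B_k^*$ and is close to $\psi$ at $z_1,\dots,z_l$.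
\end{proof}

\subsection{Blocks}

\begin{definition}\label{def:block}
Let $0\le p<q$. A vector $x\in\mathcal Z$ is a \emph{$(p,q]$-vector} if $P_px=0$, $P_qx=x$ and $w(x)\in H_q$. Equivalently, $x=\iota_q(w,u)$ with $w\in H_q\cap p_{(p,q]}W$ and $u|_{\Gamma_p}=0$.
\end{definition}

The $(p,q]$-vectors form a linear space, and a $(p,q]$-vector is a $(p',q']$-vector whenever $p'\le p$ and $q\le q'$. For $\gamma\in\Delta_k$ the vector
\begin{equation}\label{eq:dgamma}
d_\gamma=\iota_k(0,1_{\{\gamma\}})
\end{equation}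
is a nonzero $(k-1,k]$-vector with $w(d_\gamma)=0$. The condition $w(x)\in H_q$ costs nothing up to approximation, at the price of enlarging $q$.

\begin{lemma}\label{lem:approx}
If $y\in P_{(p,q]}\mathcal Z$ and $\varepsilon>0$, there are $q'\ge q$ and a $(p,q']$-vector $y'$ with $\|y-y'\|<\varepsilon$.
\end{lemma}

\begin{proof}
Write $y=\iota_q(w,u)$ with $w\in p_{(p,q]}W$ and $u|_{\Gamma_p}=0$. By (W2) there is $w''\in W_{00}$ with $\|w-w''\|<\varepsilon/2$, and $w'=p_{(p,q]}w''$ lies in $H_{q'}$ for some $q'\ge q$. By (W1), $\|w-w'\|\le\|w-w''\|$. The vector $y'=\iota_q(w',u)$ satisfies $P_py'=0$, $P_{q'}y'=y'$, $w(y')\in H_{q'}$ and $\|y-y'\|\le2\|w-w'\|<\varepsilon$.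
\end{proof}

\section{Rapidly increasing sequences and the basic inequality}\label{sec:ris}

Let $j$ be even and let $x_1,\dots,x_{n_j}$ be normalized blocks far apart from each other. Choosing $b_r^*$ that almost norm the $x_r$, the converse part of Lemma~\ref{lem:analysis} and \eqref{eq:local} produce a coordinate at which $n_j^{-1}\sum_rx_r$ is almost $1/m_j$. This section isolates a class of block sequences for which $1/m_j$ is also an upper bound, up to a constant, and shows that the class is large enough to test operators.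

\begin{definition}\label{def:ris}
Let $I$ be an interval of $\mathbb N$ and $C>0$. A sequence $(x_k)_{k\in I}$ in $\mathcal Z$ is a \emph{$C$-rapidly increasing sequence} ($C$-RIS) if there are integers $0\le q_{\min I-1}<\dots<q_{k-1}<q_k<\cdots$ and $j_k<j_{k+1}<\cdots$ such that $x_k$ is a $(q_{k-1},q_k]$-vector, $\|x_k\|\le C$, $j_{k+1}>q_k$, and
\[
|e_\gamma^*(x_k)|\le C/m_h\quad\text{whenever $\gamma$ has index }h<j_k .
\]
A RIS is a $C$-RIS for some $C$.
\end{definition}

Coordinates of index below $j_k$ are small on $x_k$ by assumption. Coordinates of index $h\ge j_{k+1}$ have $\rho_1\ge h>q_k$, so by \eqref{eq:cut} they see $x_k$ only through $b_1^*/m_h$. Thus each index sees at most one $x_k$ at full size. A subsequence $(x_{k_i})$ of a $C$-RIS is a $C$-RIS, with the integers $q_{k_i}$ and $j_{k_i}$. By (W3), for finite sums,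
\begin{equation}\label{eq:c0}
\Bigl\|w\Bigl(\sum_ka_kx_k\Bigr)\Bigr\|\le C\max_k|a_k| .
\end{equation}

\subsection{A combinatorial model}

The action of $e_\gamma^*$ on a RIS will be dominated by the action of a simpler functional on the unit vectors $e_k$ of the space $c_{00}$ of finitely supported sequences. Let $\mathcal G$ be the smallest set of linear functionals on $c_{00}$ that contains $0$ and the coordinate functionals $e_k^*$ and contains
\begin{equation}\label{eq:G}
g=\frac1{m_h}\sum_{i\le4n_h}g_i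
\end{equation}
whenever $h\in\mathbb N$ and the $g_i\in\mathcal G$ have disjoint supports. A functional that can be written as in \eqref{eq:G} \emph{has index $h$}. Let $\mathcal G_{j}$ be defined in the same way, with $h=j$ forbidden.

\begin{lemma}\label{lem:comb}
Let $x=\frac1{n_j}\sum_{k\in A}e_k$ with $|A|=n_j$.
\begin{itemize}
\item[(i)] If $g\in\mathcal G$ has index $h$, then $0\le g(x)\le\frac2{m_hm_j}$ if $h<j$, and $0\le g(x)\le\frac1{m_h}$ if $h\ge j$.
\item[(ii)] If $g\in\mathcal G_j$, then $0\le g(x)\le m_j^{-2}$.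
\end{itemize}
\end{lemma}

\begin{proof}
In (ii), if $g=0$ or $g=e_k^*$, then $g(x)\le1/n_j\le m_j^{-2}$. So let $g$ be given by \eqref{eq:G}, and expand the $g_i$ repeatedly until only $0$ and coordinate functionals remain; in (ii) we use an expansion in which $j$ never occurs. This represents $g$ as a finite tree. Each $k\in\operatorname{supp}g$ is exactly one leaf, reached through nodes of indices $h=h_1,\dots,h_d$, and $g(e_k)=\prod_im_{h_i}^{-1}\le1/m_h$. The coordinates of $x$ are nonnegative with sum $1$, so $g(x)\le1/m_h$. This settles (i) for $h\ge j$, and (ii) for $h>j$ because $m_h\ge m_{j+1}\ge m_j^2$. Let $h<j$ and $L=L_j$. We split the leaves into three groups.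

\emph{All $h_i<j$ and $d\le L-1$.} A node of index below $j$ has at most $4n_{j-1}$ children, so there are at most $\sum_{d<L}(4n_{j-1})^d\le(4n_{j-1})^L$ such leaves. By the growth of $n_j$ they contribute at most $\frac1{m_h}(4n_{j-1})^L/n_j\le\frac1{3m_hm_j^2}$.

\emph{All $h_i<j$ and $d\ge L$.} Here $g(e_k)\le\frac1{m_h}4^{-(L-1)}\le\frac1{3m_hm_j^2}$, so the total contribution is at most $\frac1{3m_hm_j^2}$.

\emph{Some $h_i\ge j$}, necessarily with $i\ge2$. In (i), $g(e_k)\le\frac1{m_hm_j}$. In (ii), $h_i\ge j+1$ and $g(e_k)\le\frac1{m_hm_{j+1}}\le\frac1{3m_hm_j^2}$. The same bounds hold for the total contribution.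

The sum is at most $\frac2{m_hm_j}$ in (i) and at most $\frac1{m_hm_j^2}$ in (ii).
\end{proof}

The contrast between (i) and (ii) is the mechanism of the whole proof: an average of $n_j$ terms reaches size $1/m_j$ only with the help of index $j$; without it the size drops to $1/m_j^2$.

\subsection{The basic inequality}

For a finite $C$-RIS $(x_k)_{k\in I}$, scalars $(a_k)_{k\in I}$ and $j\in\mathbb N$ consider the condition
\begin{equation}\label{eq:S}
\Bigl|e_\xi^*\Bigl(\sum_{k\in J}a_kx_k\Bigr)\Bigr|\le C\max_{k\in J}|a_k|\quad\text{for all $\xi$ of index $j$ and all intervals }\emptyset\ne J\subset I .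
\end{equation}
It says that the coordinates of index $j$ cannot add up the terms of the sequence.

\begin{proposition}[basic inequality]\label{prop:basic}
Let $(x_k)_{k\in I}$ be a finite nonempty $C$-RIS, $a_k\in\mathbb C$, $s\ge0$, and let $\gamma\in\Gamma$ have index $h$. There are $k_0\in I$ and $g\in\mathcal G$, with $g=0$ or $g$ of index $h$ and with $\operatorname{supp}g\subset I\cap(k_0,\infty)$, such that
\[
\Bigl|e_\gamma^*(I-P_s)\sum_{k\in I}a_kx_k\Bigr|\le6C\Bigl(|a_{k_0}|+g\Bigl(\sum_{k\in I}|a_k|e_k\Bigr)\Bigr).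
\]
If \eqref{eq:S} holds for some $j$, one can take $g\in\mathcal G_j$.
\end{proposition}

\begin{proof}
We use induction on the rank of $\gamma$, for all $s$ and all restrictions of the RIS to subintervals of $I$; condition \eqref{eq:S} passes to subintervals. Put $|a|=\sum_k|a_k|e_k$. Call $k\in I$ \emph{killed} if $q_k\le s$, so that $(I-P_s)x_k=0$, and \emph{fixed} if $q_{k-1}\ge s$, so that $(I-P_s)x_k=x_k$. At most one $k$, call it $k_*$, is neither; it satisfies $q_{k_*-1}<s<q_{k_*}$. By the \emph{$k$-th term} we mean $a_ke_\gamma^*(I-P_s)x_k$; its modulus is at most $3C|a_k|$.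

Suppose first that \eqref{eq:S} holds for $j$ and $h=j$. The fixed $k$ form an interval and contribute at most $C\max|a_k|$, and the $k_*$-th term is at most $3C|a_{k_*}|$. Take $k_0$ with $|a_{k_0}|$ maximal and $g=0$. From now on this case is excluded. Let $(\xi_r,\rho_r,b_r^*)$, $r\le a\le n_h$, be the analysis of $\gamma$. Let $l=\max\{k\in I:j_k\le h\}$ if this set is nonempty, and let $t$ be the largest of the numbers $\min I$, $k_*$, $l$ that exist.

\emph{The terms $k\le t$} contribute at most $6C|a_{k_0}|$, where $k_0\le t$ maximizes $|a_k|$ over $k\le t$. Indeed, the $t$-th term is at most $3C|a_t|$. If $t=\min I$ there are no others, and if $t=k_*$ all $k<t$ are killed. Let $t=l>\min I$ and $k<l$. Then $\rho_1\ge h\ge j_l\ge j_{k+1}>q_k$, so $(I-P_s)x_k$ is fixed by $P_{\rho_1-1}$, and \eqref{eq:cut} with $r=1$ gives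
\[
|e_\gamma^*(I-P_s)x_k|=\tfrac1{m_h}\bigl|b_1^*(I-P_{\max(\rho_0,s)})x_k\bigr|\le3C/m_h .
\]
The number of such $k$ is $l-\min I\le q_{l-1}<j_l\le h\le m_h$, so together they contribute at most $3C|a_{k_0}|$.

\emph{The terms $k>t$} are killed or fixed. Let $I'$ be the interval of fixed $k>t$; for these, $h<j_k$. We sort them by their position relative to the ranks $\rho_r$. Let
\[
I_0=\{k\in I':(q_{k-1},q_k]\cap\{\rho_0,\dots,\rho_a\}\ne\emptyset\},\qquad I_r=\{k\in I':\rho_{r-1}\le q_{k-1},\ q_k<\rho_r\}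
\]
for $1\le r\le a$. These sets are pairwise disjoint, $|I_0|\le a+1$, and $I_1,\dots,I_a$ are intervals. If $k\in I'$ lies in none of them, then either $q_{k-1}\ge\rho_a$, and $e_\gamma^*(x_k)=e_\gamma^*P_{\rho_a}x_k=0$, or $q_k<\rho_0$, and $e_\gamma^*(x_k)=0$ by \eqref{eq:cut} with $r=1$. For $k\in I_0$ the definition of a RIS gives $|e_\gamma^*(x_k)|\le C/m_h$. Let $r\ge1$ with $I_r\ne\emptyset$ and $y_r=\sum_{k\in I_r}a_kx_k$. By \eqref{eq:local}, $e_\gamma^*(y_r)=\frac1{m_h}b_r^*(y_r)$, and from the form of $b_r^*$,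
\[
|b_r^*(y_r)|\le\max\Bigl(\|w(y_r)\|,\max_{\eta\in\Gamma_{\rho_r-1}}|e_\eta^*(y_r)|\Bigr).
\]
If the maximum is $\|w(y_r)\|$, use \eqref{eq:c0} and put $g_r=0$. Otherwise apply the inductive hypothesis to $\eta$, whose rank is below that of $\gamma$, with $s=0$ and the interval $I_r$. In both cases there are $k_r\in I_r$ and $g_r\in\mathcal G$ (in $\mathcal G_j$ under \eqref{eq:S}) supported in $I_r\cap(k_r,\infty)$ with $|b_r^*(y_r)|\le6C(|a_{k_r}|+g_r(|a|))$. Put
\[
g=\frac1{m_h}\Bigl(\sum_{k\in I_0}e_k^*+\sum_{r\ge1,\ I_r\ne\emptyset}(e_{k_r}^*+g_r)\Bigr).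
\]
The summands have disjoint supports in $I'\subset(k_0,\infty)$, and there are at most $(a+1)+2a\le4n_h$ of them. So $g\in\mathcal G$ has index $h$, and $g\in\mathcal G_j$ under \eqref{eq:S} because $h\ne j$. The terms $k>t$ contribute at most $6Cg(|a|)$.
\end{proof}

\begin{corollary}\label{cor:averages}
Let $(x_k)_{k=1}^{n_j}$ be a $C$-RIS and $z=\frac{m_j}{n_j}\sum_{k=1}^{n_j}x_k$. For $\gamma\in\Gamma$ of index $h$ and $s\ge0$:
\begin{itemize}
\item[(z1)] $\|z\|\le12C$;
\item[(z2)] $|e_\gamma^*(I-P_s)z|\le18C/m_h$ if $h<j$;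
\item[(z3)] $|e_\gamma^*(I-P_s)z|\le6C/m_j$ if $h>j$;
\item[(z4)] $|d_\gamma^*(z)|\le C/m_j$;
\item[(z5)] if \eqref{eq:S} holds for $j$ and $a_k=1/n_j$, then $\|z\|\le12C/m_j$.
\end{itemize}
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:basic} with $a_k=1/n_j$, $|e_\gamma^*(I-P_s)z|\le6Cm_j(\frac1{n_j}+g(x))$ with $x$ as in Lemma~\ref{lem:comb}, and $m_j/n_j\le\frac1{3m_j}$. For $h<j$ this is at most $6C(\frac1{3m_j}+\frac2{m_h})\le18C/m_h$, which is (z2) and is below $12C$. For $h\ge j$ it is at most $6C(\frac1{3m_j}+\frac{m_j}{m_h})\le12C$; for $h>j$ we have $m_j/m_h\le m_j^{-2}\le\frac1{4m_j}$, which gives (z3). Under \eqref{eq:S}, Lemma~\ref{lem:comb}(ii) gives the bound $6C(\frac1{3m_j}+\frac1{m_j})\le12C/m_j$ for all $\gamma$. By \eqref{eq:c0}, $\|w(z)\|\le Cm_j/n_j\le C/m_j$. With $s=0$ this proves (z1) and (z5). Finally, $d_\gamma^*(x_k)=0$ unless the rank of $\gamma$ lies in $(q_{k-1},q_k]$, which happens for at most one $k$; so $|d_\gamma^*(z)|\le3Cm_j/n_j\le C/m_j$.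
\end{proof}

\begin{lemma}\label{lem:weaknull}
Every infinite RIS is weakly null.
\end{lemma}

\begin{proof}
Otherwise $\varphi(x_k)\to c\ne0$ along a subsequence, for some $\varphi\in\mathcal Z^*$. An average of $n_j$ terms far out in the subsequence has norm at most $12C/m_j$ by (z1), and $\varphi$ has modulus at least $|c|/2$ on it. So $|c|/2\le12C\|\varphi\|/m_j$ for all $j$, a contradiction.
\end{proof}

\subsection{Testing operators on rapidly increasing sequences}

RIS are obtained from arbitrary blocks by deleting coordinates.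

\begin{lemma}\label{lem:tail}
Let $x=\iota_q(w,u)$, and suppose $u$ vanishes at all elements of $\Gamma_q$ of index $h$. Then $|e_\gamma^*(x)|\le6\|(w,u)\|/m_h$ for all $\gamma\in\Gamma$ of index $h$.
\end{lemma}

\begin{proof}
If $\gamma\in\Gamma_q$, then $e_\gamma^*(x)=u(\gamma)=0$. Otherwise let $r\ge1$ be minimal with $\rho_r>q$ in the analysis of $\gamma$. Then $x=P_{\rho_r-1}x$, so by \eqref{eq:cut} $e_\gamma^*(x)=e_{\xi_{r-1}}^*(x)+\frac1{m_h}b_r^*(I-P_{\rho_{r-1}})x$. The first summand is $0$, since for $r\ge2$ the element $\xi_{r-1}$ lies in $\Gamma_q$ and has index $h$. The second has modulus at most $3\|x\|/m_h\le6\|(w,u)\|/m_h$.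
\end{proof}

\begin{remark}\label{rem:W3}
Condition (W3) enters only through \eqref{eq:c0}, and it cannot be dropped. The space $W=\ell_1$ with its basis projections and $H_q=\operatorname{span}(e_1,\dots,e_q)$ satisfies (W1) and (W2), and the construction goes through. By Lemma~\ref{lem:tail} the vectors $x_k=\iota_k(e_k,0)$ form a $6$-RIS with $q_k=j_k=k$, but they are not weakly null, because $w(x_k)=e_k$.
\end{remark}

\begin{lemma}\label{lem:split}
Let $q_0<q_1<\cdots$, let $y_k$ be a $(q_{k-1},q_k]$-vector with $\|y_k\|\le1$, and let $S_k$ be bounded operators from $\mathcal Z$ to Banach spaces $Y_k$ with $\|S_ky_k\|\ge\delta>0$ for all $k$. Then there are an infinite set $M\subset\mathbb N$ and vectors $x_k$, $k\in M$, which form a RIS when listed in increasing order of $k$, such that $\inf_{k\in M}\|S_kx_k\|>0$.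
\end{lemma}

\begin{proof}
Write $y_k=\iota_{q_k}(w_k,u_k)$, so $\|(w_k,u_k)\|=\|R_{q_k}y_k\|\le1$. For $N\in\mathbb N$ let $u_k^N$ agree with $u_k$ at the elements of index at most $N$ and vanish elsewhere, and put
\[
x_k^N=\iota_{q_k}(0,u_k^N),\qquad\bar x_k^N=y_k-x_k^N=\iota_{q_k}(w_k,u_k-u_k^N).
\]
These are $(q_{k-1},q_k]$-vectors of norm at most $2$.

For fixed $N$, $(x_k^N)_k$ is a RIS with constant $\max(6,2m_N)$ and $j_k=q_{k-1}+1$: for $\gamma$ of index $h>N$ use Lemma~\ref{lem:tail}, and for $h\le N$ use $|e_\gamma^*(x_k^N)|\le2\le2m_N/m_h$. If $\limsup_k\|S_kx_k^N\|>0$ for some $N$, a subsequence of $(x_k^N)_k$ has the required property.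

Otherwise $\|S_kx_k^N\|\to0$ for every $N$. Choose alternately $N_1,k_1,N_2,k_2,\dots$, both sequences increasing, with $N_i\ge q_{k_{i-1}}$ for $i\ge2$ and $\|S_{k_i}x_{k_i}^{N_i}\|<\delta/2$. Then $\|S_{k_i}\bar x_{k_i}^{N_i}\|\ge\delta/2$, and by Lemma~\ref{lem:tail}, applied for $h\le N_i$, the sequence $(\bar x_{k_i}^{N_i})_i$ is a $6$-RIS with $j_i=N_i+1$.
\end{proof}

\begin{corollary}\label{cor:test}
\begin{itemize}
\item[(a)] If $q_0<q_1<\cdots$, every bounded sequence of $(q_{k-1},q_k]$-vectors $y_k$ is weakly null.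
\item[(b)] If $S:\mathcal Z\to Y$ is bounded and $Sx_k\to0$ for every infinite RIS $(x_k)$, then $\|S(I-P_n)\|\to0$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Otherwise, after scaling and passing to a subsequence, $\|y_k\|\le1$ and $|\varphi(y_k)|\ge\delta>0$ for some $\varphi\in\mathcal Z^*$. Lemma~\ref{lem:split} with $S_k=\varphi$ gives a RIS on which $|\varphi|$ is bounded below, contradicting Lemma~\ref{lem:weaknull}.

(b) For $m\le n$ we have $\|S(I-P_n)\|=\|S(I-P_m)(I-P_n)\|\le3\|S(I-P_m)\|$. So if the conclusion fails, there is $\delta>0$ with $\|S(I-P_n)\|\ge\delta$ for all $n$. Let $q_0=0$. Given $q_{k-1}$, choose $x\in B_{\mathcal Z}$ with $\|S(I-P_{q_{k-1}})x\|>\delta/2$, then $q>q_{k-1}$ with $\|SP_{(q_{k-1},q]}x\|>\delta/2$, and by Lemma~\ref{lem:approx} approximate $P_{(q_{k-1},q]}x$ by a $(q_{k-1},q_k]$-vector $y_k$ with $\|y_k\|\le5$ and $\|Sy_k\|\ge\delta/4$. Lemma~\ref{lem:split}, applied to $y_k/5$ and $S_k=S$, gives a RIS whose image under $S$ is not null.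
\end{proof}

\section{Operators on and between the spaces $\mathcal Z$}\label{sec:operators}

\subsection{Operators act on a RIS almost as scalars}

\begin{proposition}\label{prop:dist}
Let $T\in\mathcal L(\mathcal Z)$ and let $(x_k)$ be an infinite $C$-RIS with $P_nTx_k\to0$ for every $n$. Then $\operatorname{dist}(Tx_k,\mathbb Cx_k)\to0$.
\end{proposition}

The idea is as follows. If $Tx_k$ stays away from the line through $x_k$, there are functionals that almost kill $x_k$ but not $Tx_k$. Coordinates of even index assemble them into pairs $(z,\eta)$ with $e_\eta^*(z)\approx0$ and $e_\eta^*(Tz)$ large, where $z$ is seen essentially only by one prescribed index. We chain $n_{j_0}$ such pairs along the code $\sigma$, for an odd $j_0$. The last element of the chain shows that the average $y$ of the $z_i$ has $\|Ty\|$ of order at least $1/m_{j_0}$. On the other hand, any coordinate of index $j_0$ follows our chain up to some point, where it sees only the negligible values $e_{\eta_i}^*(z_i)$, and afterwards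 uses indices that do not match any $z_i$. So \eqref{eq:S} holds, and $\|y\|$ is of order $1/m_{j_0}^2$.

\begin{proof}
Suppose not. Passing to a subsequence, $\operatorname{dist}(Tx_k,\mathbb Cx_k)>\delta>0$ for all $k$. By the Hahn--Banach theorem there are $\varphi_k\in B_{\mathcal Z^*}$ with $\varphi_k(x_k)=0$ and $\varphi_k(Tx_k)>\delta$. By Lemma~\ref{lem:density}, for each $k$ and $\varepsilon>0$ there is $b^*\in\bigcup_nB_n^*$ with
\begin{equation}\label{eq:b}
|b^*(x_k)|\le\varepsilon,\qquad\operatorname{Re}b^*(Tx_k)>\delta .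
\end{equation}

\emph{Step 1: pairs. Given an even $j$, $s_0\ge0$ and $\varepsilon_1>0$, there are $\eta\in\Gamma$ of index $j$ and rank $s>s_0+1$, and an $(s_0,s-1]$-vector $z$ satisfying \textup{(z1)--(z4)} for $j$ and $C$, with}
\[
|e_\eta^*(z)|\le\varepsilon_1,\qquad\operatorname{Re}e_\eta^*(Tz)\ge\delta/2,\qquad\|P_{s_0}Tz\|\le\varepsilon_1 .
\]
Let $\varepsilon>0$ satisfy $2m_j\varepsilon\le\varepsilon_1$ and $3m_j\varepsilon\le\delta/2$. For $r=1,\dots,n_j$ choose, in this order: $k_r$ with $q_{k_r-1}\ge s_{r-1}$ and $\|P_{s_{r-1}}Tx_{k_r}\|\le\varepsilon$, which is where the hypothesis on $T$ is used; $b_r^*$ satisfying \eqref{eq:b} for $k_r$; and $s_r>q_{k_r}$ with $s_r\ge j$, $b_r^*\in B^*_{s_r-1}$ and $\|(I-P_{s_r-1})Tx_{k_r}\|\le\varepsilon$. Then $k_1<k_2<\cdots$, and $x_{k_r}$ is an $(s_{r-1},s_r-1]$-vector. By Lemma~\ref{lem:analysis} there is $\eta$ of index $j$ and age $n_j$ whose analysis has ranks $s_r$ and functionals $b_r^*$. Put $s=s_{n_j}$ and $z=\frac{m_j}{n_j}\sum_rx_{k_r}$. Corollary~\ref{cor:averages}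 applies to the $C$-RIS $(x_{k_r})_r$. By \eqref{eq:local},
\[
e_\eta^*(x_{k_r})=\tfrac1{m_j}b_r^*(x_{k_r}),\qquad\operatorname{Re}e_\eta^*(Tx_{k_r})\ge\tfrac\delta{m_j}-3\varepsilon .
\]
Hence $|e_\eta^*(z)|\le\varepsilon\le\varepsilon_1$ and $\operatorname{Re}e_\eta^*(Tz)\ge\delta-3m_j\varepsilon\ge\delta/2$. Since $P_{s_0}=P_{s_0}P_{s_{r-1}}$, we have $\|P_{s_0}Tx_{k_r}\|\le2\varepsilon$ and $\|P_{s_0}Tz\|\le2m_j\varepsilon\le\varepsilon_1$.

\emph{Step 2: the chain.} Fix an odd $j_0$ and put $\varepsilon'=\delta/(12m_{j_0})$. Choose $l_1\equiv2\pmod4$ with $m_{l_1}>n_{j_0}^2$, and let $\rho_0=0$. For $i=1,\dots,n_{j_0}$ proceed as follows. Step 1 with $j=l_i$ and $s_0=\rho_{i-1}$ gives $(z_i,\eta_i)$ with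
\[
|e_{\eta_i}^*(z_i)|\le2^{-i}C,\qquad\operatorname{Re}e_{\eta_i}^*(Tz_i)\ge\delta/2,\qquad\|P_{\rho_{i-1}}Tz_i\|\le\varepsilon' .
\]
Choose $\rho_i>\operatorname{rank}\eta_i$ with $\rho_i\ge j_0$ and $\|(I-P_{\rho_i-1})Tz_i\|\le\varepsilon'$. Let $\xi_1=(\rho_1,\rho_0,j_0,e_{\eta_1}^*)$ and $\xi_i=(\rho_i,\xi_{i-1},e_{\eta_i}^*)$ for $i\ge2$, and put $l_{i+1}=4\sigma(\xi_i)$. The parity rule is satisfied, so $\xi_i\in\Delta_{\rho_i}$ has index $j_0$ and age $i$. The vector $z_i$ is a $(\rho_{i-1},\rho_i-1]$-vector, and $m_{l_i}>n_{j_0}^2$ for all $i$ by the choice of $l_1$ and $\sigma$. Moreover $l_i\le\operatorname{rank}\eta_i<\rho_i<4\rho_i\le l_{i+1}$. By (z1) and (z2), $(z_i)$ is an $18C$-RIS with $q_i=\rho_i$ and $j_i=l_i$.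

\emph{Step 3: $|e_\gamma^*(\sum_{i\in J}z_i)|\le15C$ for every $\gamma$ of index $j_0$ and every interval $J$.} Let $(\xi_t',\rho_t',e_{\eta_t'}^*)$, $t\le a\le n_{j_0}$, be the analysis of $\gamma$, and let $h_t$ be the index of $\eta_t'$. By the parity rule $h_1\equiv2\pmod4$, $h_{t+1}=4\sigma(\xi_t')$, and $m_{h_t}>n_{j_0}^2$ for all $t$.

Suppose $h_t=l_i$. The residues modulo $4$ show that $t=1$ if and only if $i=1$. If $t,i\ge2$, then $\sigma(\xi'_{t-1})=\sigma(\xi_{i-1})$, so $\xi'_{t-1}=\xi_{i-1}$, and comparing ages gives $t=i$. So a match $h_t=l_i$ forces $t=i$. Let $t_0$ be the largest $t$ with $h_t=l_t$, if there is one. If $t_0\ge2$, then $\xi'_{t_0-1}=\xi_{t_0-1}$, and since an element determines its analysis, $\eta_t'=\eta_t$ and $\rho'_{t-1}=\rho_{t-1}$ for $1\le t<t_0$. By \eqref{eq:analysis},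
\[
e_\gamma^*\Bigl(\sum_{i\in J}z_i\Bigr)=\sum_{t\le a}\sum_{i\in J}d_{\xi_t'}^*(z_i)+\frac1{m_{j_0}}\sum_{t\le a}\sum_{i\in J}e_{\eta_t'}^*(I-P_{\rho'_{t-1}})z_i .
\]
In the first sum each $d_{\xi_t'}^*$ is nonzero on at most one $z_i$, and $|d_{\xi_t'}^*(z_i)|\le C/m_{l_i}\le C/n_{j_0}^2$ by (z4); so the first sum is at most $C$ in modulus. In the second sum there are three kinds of pairs $(t,i)$.
\begin{itemize}
\item $h_t\ne l_i$. If $h_t<l_i$, (z2) gives the bound $18C/m_{h_t}$; if $h_t>l_i$, (z3) gives $6C/m_{l_i}$. Both are at most $18C/n_{j_0}^2$, and there are at most $n_{j_0}^2$ pairs. Total: at most $18C$.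
\item $h_t=l_i$ and $t=i<t_0$. The term is $e_{\eta_t}^*(I-P_{\rho_{t-1}})z_t=e_{\eta_t}^*(z_t)$, of modulus at most $2^{-t}C$. Total: at most $C$.
\item $t=i=t_0$. By (z1) this single term is at most $3\cdot12C=36C$.
\end{itemize}
Altogether the modulus is at most $C+55C/m_{j_0}\le15C$.

\emph{Step 4: the contradiction.} Let $y=\frac1{n_{j_0}}\sum_iz_i$. By Step 3, condition \eqref{eq:S} holds for the $18C$-RIS $(z_i)$, the index $j_0$ and $a_i=1/n_{j_0}$. So (z5) gives $\|m_{j_0}y\|\le12\cdot18C/m_{j_0}$, that is, $\|y\|\le216C/m_{j_0}^2$. The element $\gamma=\xi_{n_{j_0}}$ has analysis $(\xi_i,\rho_i,e_{\eta_i}^*)$, so \eqref{eq:local} gives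
\[
\operatorname{Re}e_\gamma^*(Tz_i)\ge\frac\delta{2m_{j_0}}-3\varepsilon'=\frac\delta{4m_{j_0}}
\]
for each $i$, hence $\|Ty\|\ge\delta/(4m_{j_0})$. Thus $\delta/(4m_{j_0})\le216C\|T\|/m_{j_0}^2$ for all odd $j_0$, which is false for large $j_0$.
\end{proof}

When $W\ne0$ the projections $P_n$ have infinite rank, and the hypothesis $P_nTx_k\to0$ does not follow from weak nullity. It has to be supplied by an assumption on $W$.

\begin{theorem}\label{thm:scalar}
Assume that $Sx_k\to0$ for every $n$, every bounded $S:\mathcal Z\to W_n$ and every infinite RIS $(x_k)$. Then for each $T\in\mathcal L(\mathcal Z)$ there is $\lambda\in\mathbb C$ with $\|(T-\lambda I)(I-P_n)\|\to0$.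
\end{theorem}

\begin{proof}
Let $(x_k)$ be an infinite RIS and $n\in\mathbb N$. Then $p_nw(Tx_k)\to0$ by assumption, and $e_\eta^*(Tx_k)\to0$ for each of the finitely many $\eta\in\Gamma_n$ by Lemma~\ref{lem:weaknull}. So $R_nTx_k\to0$, hence $P_nTx_k\to0$, and Proposition~\ref{prop:dist} gives scalars $\lambda_k$ with $Tx_k-\lambda_kx_k\to0$. If $(x_k)$ is \emph{seminormalized}, that is, $\inf\|x_k\|>0$, then $(\lambda_k)$ is bounded, so $Tx_k-\mu x_k\to0$ along a subsequence for some $\mu$. Call $\mu\in\mathbb C$ \emph{attained} if $Tx_k-\mu x_k\to0$ for some seminormalized infinite RIS.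

\emph{At most one scalar is attained.} Let $\lambda$ be attained along the $C$-RIS $(x_k)$ with integers $q_k,j_k$, and $\mu$ along the $C'$-RIS $(y_l)$ with integers $q_l',j_l'$. We interlace the two sequences. Choose $k_1,l_1,k_2,l_2,\dots$ with $q'_{l_i-1}\ge q_{k_i}$ for $i\ge1$ and
\[
q_{k_i-1}\ge q'_{l_{i-1}},\qquad\min(j_{k_i},j'_{l_i})>\max\bigl(q'_{l_{i-1}},j_{k_{i-1}},j'_{l_{i-1}}\bigr)\qquad(i\ge2).
\]
Then $v_i=x_{k_i}+y_{l_i}$ is a $(q'_{l_{i-1}},q'_{l_i}]$-vector for $i\ge2$, and $(v_i)_{i\ge2}$ is a $(C+C')$-RIS with the indices $\min(j_{k_i},j'_{l_i})$. So there are scalars $\nu_i$ with $Tv_i-\nu_iv_i\to0$, whence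
\[
(\lambda-\nu_i)x_{k_i}+(\mu-\nu_i)y_{l_i}\to0 .
\]
The projection $P_{q_{k_i}}$ fixes $x_{k_i}$ and kills $y_{l_i}$, so $(\lambda-\nu_i)x_{k_i}\to0$ and then $(\mu-\nu_i)y_{l_i}\to0$. Both sequences are seminormalized, so $\nu_i\to\lambda$ and $\nu_i\to\mu$.

Let $\lambda$ be the attained scalar, or $0$ if there is none. If $(T-\lambda I)x_k\not\to0$ for some infinite RIS, then $\|(T-\lambda I)x_k\|\ge\delta>0$ along a subsequence, which is therefore seminormalized. Along a further subsequence $Tx_k-\mu x_k\to0$; this $\mu$ is attained, so $\mu=\lambda$, a contradiction. Now apply Corollary~\ref{cor:test}(b) to $T-\lambda I$.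
\end{proof}

\begin{remark}\label{rem:necessary}
The assumption is necessary. Let $S:\mathcal Z\to W_n$ be bounded with $\|Sx_k\|\ge\delta>0$ on an infinite RIS, and let $Tz=\iota_n(Sz,0)$. The conclusion would give $(T-\lambda I)x_k=(T-\lambda I)(I-P_{q_{k-1}})x_k\to0$. Applying $I-P_n$, which kills $Tx_k$ and eventually fixes $x_k$, yields $\lambda=0$; but $\|Tx_k\|\ge\delta$.
\end{remark}

\subsection{Comparing two spaces}

In our application $W_n$ embeds in a finite power of $E$, so the assumption of Theorem~\ref{thm:scalar} concerns operators from $\mathcal Z$ to $E$. These are controlled by choosing different parameters: averages along a RIS in the domain are small, while in the target a coordinate of even index with a smaller weight keeps their images large.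

\begin{proposition}\label{prop:compare}
Let $\mathcal Z_1,\mathcal Z_2$ be spaces as in Section~\ref{sec:construction}, with arbitrary base spaces and good parameters $(m_j^{(1)},n_j^{(1)})$ and $(m_j^{(2)},n_j^{(2)})$ such that
\begin{equation}\label{eq:sup}
\sup\bigl\{m_i^{(1)}/m_j^{(2)}:\ i\in\mathbb N,\ j\text{ even},\ n_i^{(1)}\le n_j^{(2)}\bigr\}=\infty .
\end{equation}
Let $S:\mathcal Z_1\to\mathcal Z_2$ be bounded, $(x_k)$ an infinite $C$-RIS in $\mathcal Z_1$, and $N_k\to\infty$. Then $(I-P_{N_k})Sx_k\to0$, where the $P_n$ are the projections of $\mathcal Z_2$.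
\end{proposition}

\begin{proof}
Otherwise pass to a subsequence with $\|(I-P_{N_k})Sx_k\|\ge\delta>0$. Fix $i$ and an even $j$ with $a:=n_i^{(1)}\le n_j^{(2)}$, and put $\varepsilon=\delta/(16m_j^{(2)})$. We build a chain $\zeta_1,\dots,\zeta_a$ of index $j$ in $\mathcal Z_2$. We cannot make $P_sSx_k$ small, but by \eqref{eq:cut} it suffices to control one functional at each step. Let $s_0=0$, $k_0=0$ and $e_{\zeta_0}^*=0$. For $r=1,\dots,a$ choose $k_r>k_{r-1}$ with $N_{k_r}\ge s_{r-1}$ and $|e_{\zeta_{r-1}}^*(Sx_{k_r})|\le\varepsilon$, which is possible by Lemma~\ref{lem:weaknull}. Since $I-P_{N_{k_r}}=(I-P_{N_{k_r}})(I-P_{s_{r-1}})$, we have $\|(I-P_{s_{r-1}})Sx_{k_r}\|\ge\delta/3$, so Lemma~\ref{lem:density} gives $b_r^*\in\bigcup_nB_n^*$ with $\operatorname{Re}b_r^*(I-P_{s_{r-1}})Sx_{k_r}\ge\delta/4$. Choose $s_r>s_{r-1}$ with $s_r\ge j$, $b_r^*\in B^*_{s_r-1}$ and $\|(I-P_{s_r-1})Sx_{k_r}\|\le\varepsilon$, and let $\zeta_1=(s_1,s_0,j,b_1^*)$, $\zeta_r=(s_r,\zeta_{r-1},b_r^*)$ for $r\ge2$. These tuples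 are admissible because $j$ is even and $a\le n_j^{(2)}$. For $\gamma=\zeta_a$, \eqref{eq:cut} gives
\[
\operatorname{Re}e_\gamma^*(Sx_{k_r})\ge\frac\delta{4m_j^{(2)}}-|e_{\zeta_{r-1}}^*(Sx_{k_r})|-\|(I-P_{s_r-1})Sx_{k_r}\|\ge\frac\delta{8m_j^{(2)}} .
\]
Hence $\|S\sum_rx_{k_r}\|\ge a\delta/(8m_j^{(2)})$, while (z1) in $\mathcal Z_1$ gives $\|\sum_rx_{k_r}\|\le12Ca/m_i^{(1)}$. So $m_i^{(1)}/m_j^{(2)}\le96C\|S\|/\delta$ for all admissible $i,j$, contradicting \eqref{eq:sup}.
\end{proof}

\section{The spaces $E$, $W$ and $\mathcal Z$}\label{sec:spaces}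

\subsection{The space $E$}

Choose good pairs $(m_k,n_k)$ and $(m_k',n_k')$ such that
\[
m_k'\ge km_k,\ \ n_k'\le n_k\ \text{ for }k\equiv2\ (\mathrm{mod}\ 4),\qquad m_k\ge km_k',\ \ n_k\le n_k'\ \text{ for }k\equiv0\ (\mathrm{mod}\ 4).
\]
This is possible: at step $k$, goodness only asks $m_k,m_k'$ and then $n_k,n_k'$ to be large. Taking $i=j=k$, we see that \eqref{eq:sup} holds in both directions, from $(m',n')$ to $(m,n)$ and from $(m,n)$ to $(m',n')$.

Let $E$ be the space of Section~\ref{sec:construction} with $W=0$ and parameters $(m',n')$. Write $Q_n$ for its projections; they have finite rank and satisfy \eqref{eq:P}. Put $E_{>n}=(I-Q_n)E$ and $E_{00}=\bigcup_nQ_nE$. Then $E_{>N}\subset E_{>n}$ for $n\le N$, and $E_{>n}\cap E_{00}$ is dense in $E_{>n}$ because it contains $(I-Q_n)E_{00}$. In $E$ every element of $(Q_q-Q_p)E$ is a $(p,q]$-vector, and $E$ is infinite-dimensional because of the vectors \eqref{eq:dgamma}. The assumption of Theorem~\ref{thm:scalar} is empty, so each $T\in\mathcal L(E)$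 equals $\lambda I+\lim_n(T-\lambda I)Q_n$. This is (F1):
\begin{equation}\label{eq:E}
\mathcal L(E)=\mathbb CI+\mathcal K(E).
\end{equation}

\begin{lemma}\label{lem:incomparable}
Let $\mathcal Z$ be a space as in Section~\ref{sec:construction} with parameters $(m,n)$ and any base space.
\begin{itemize}
\item[(a)] If $S:\mathcal Z\to E$ is bounded and $(x_k)$ is an infinite RIS in $\mathcal Z$, then $Sx_k\to0$.
\item[(b)] If $S:E\to\mathcal Z$ is bounded, then $\|(I-P_n)S\|\to0$.
\end{itemize}
\end{lemma}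

\begin{proof}
(a) By Lemma~\ref{lem:weaknull} and (K1), $Q_nSx_k\to0$ for each $n$. Choose $\kappa_1<\kappa_2<\cdots$ with $\|Q_nSx_k\|\le1/n$ for $k\ge\kappa_n$, and put $N_k=n$ for $\kappa_n\le k<\kappa_{n+1}$ and $N_k=1$ for $k<\kappa_1$. Then $N_k\to\infty$ and $Q_{N_k}Sx_k\to0$, and $(I-Q_{N_k})Sx_k\to0$ by Proposition~\ref{prop:compare}.

(b) Otherwise there is $\delta>0$ with $\|(I-P_n)S\|\ge\delta$ for infinitely many $n$. Let $q_0=0$. Given $q_{k-1}$, (K2) gives $\|(I-P_n)SQ_{q_{k-1}}\|\to0$ as $n\to\infty$. So there are $N_k\ge k$ and $x\in B_E$ with $\|(I-P_{N_k})SQ_{q_{k-1}}\|\le\delta/8$ and $\|(I-P_{N_k})Sx\|\ge\delta/2$. Then $\|(I-P_{N_k})S(I-Q_{q_{k-1}})x\|\ge3\delta/8$, and there is $q_k>q_{k-1}$ such that $y_k=(Q_{q_k}-Q_{q_{k-1}})x$ satisfies $\|(I-P_{N_k})Sy_k\|\ge\delta/4$. The $y_k$ are $(q_{k-1},q_k]$-vectors in $E$ of norm at most $4$. Lemma~\ref{lem:split}, applied to $y_k/4$ and $S_k=(I-P_{N_k})S$, yields a RIS $(x_k)_{k\in M}$ in $E$ with $\inf_{k\in M}\|(I-P_{N_k})Sx_k\|>0$,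 contradicting Proposition~\ref{prop:compare}.
\end{proof}

\begin{remark}\label{rem:pair}
Let $Y$ be the space with $W=0$ and parameters $(m,n)$. The argument for \eqref{eq:E} applies to $Y$. Its projections $P_n$ have finite rank, so operators $E\to Y$ are compact by (b), and operators $Y\to E$ are compact by (a) and Corollary~\ref{cor:test}(b). This is the pair used in Example~\ref{ex:model}.
\end{remark}

\subsection{The base space $W$}

Let $U$ and $(\pi_n)$ be as in Theorem~\ref{thm:A}. Put $\pi_0=0$, $\pi_{(M,N]}=\pi_N-\pi_M$, $F_n=\pi_{(n-1,n]}U$, $U_N=\pi_NU=F_1\oplus\dots\oplus F_N$ and $\Lambda=\sup_n\|\pi_n\|<\infty$.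

The \emph{injective norm} on the algebraic tensor product $U\otimes E$ is
\[
\Bigl\|\sum_au_a\otimes x_a\Bigr\|_\varepsilon=\sup\Bigl\{\Bigl|\sum_a\varphi(u_a)\psi(x_a)\Bigr|:\varphi\in B_{U^*},\ \psi\in B_{E^*}\Bigr\}.
\]
We use the following facts. First, $\|u\otimes x\|_\varepsilon=\|u\|\|x\|$, and $\|A\otimes B\|\le\|A\|\|B\|$ for $A\in\mathcal L(U)$, $B\in\mathcal L(E)$. Second, by the Hahn--Banach theorem the norm of an element of $U_N\otimes E$ is the same whether $\varphi$ runs over $B_{U^*}$ or $B_{U_N^*}$; so $\|\theta\otimes I\|\le\|\theta\|$ on $U_N\otimes E$ for $\theta\in\mathcal L(U_N)$. Third, if $u_1,\dots,u_d$ is a basis of $U_N$ with dual basis $u_a^*$, then $(x_a)\mapsto v=\sum_au_a\otimes x_a$ is an isomorphism of $E^d$ onto $U_N\otimes E$, because $\|x_a\|\le\|u_a^*\|\|v\|_\varepsilon$; in particular $U_N\otimes E$ is complete.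

On $W_{00}=\operatorname{span}\bigcup_nF_n\otimes(E_{>n}\cap E_{00})$ put
\begin{equation}\label{eq:Wnorm}
\|w\|_W=\sup\bigl\{\|(\pi_{(M,N]}\otimes(I-Q_s))w\|_\varepsilon:\ 0\le M<N\le s\bigr\}.
\end{equation}
Then $\|w\|_W\le6\Lambda\|w\|_\varepsilon$. The component $w_n=(\pi_{(n-1,n]}\otimes I)w$ lies in $F_n\otimes E_{>n}$, so it equals $(\pi_{(n-1,n]}\otimes(I-Q_n))w$, and $\|w_n\|_\varepsilon\le\|w\|_W$. Hence \eqref{eq:Wnorm} is a norm. Let $W$ be the completion of $W_{00}$, and put
\[
p_n=\pi_n\otimes I,\qquad H_q=\{w\in W_{00}:(I\otimes Q_q)w=w\}.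
\]
The constraint $N\le s$ in \eqref{eq:Wnorm} is designed for (W3); see Figure~\ref{fig:W}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (0.8,2.6) rectangle (2.2,5.1);
\draw[->] (0,0) -- (5.4,0) node[right] {$U$};
\draw[->] (0,0) -- (0,5.4) node[above] {$E$};
\draw[dashed] (0,0) -- (5.1,5.1);
\draw[thick] (0.4,0.4) -- (1.5,1.5) -- (0.4,1.5) -- cycle;
\draw[thick] (1.5,1.5) -- (3.2,3.2) -- (1.5,3.2) -- cycle;
\draw[thick] (3.2,3.2) -- (4.6,4.6) -- (3.2,4.6) -- cycle;
\node at (0.75,1.2) {$w_1$};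
\node at (1.85,2.3) {$w_2$};
\node at (3.6,4.2) {$w_3$};
\draw (0.8,0.08) -- (0.8,-0.08) node[below] {$M$};
\draw (2.2,0.08) -- (2.2,-0.08) node[below] {$N$};
\draw (0.08,2.6) -- (-0.08,2.6) node[left] {$s$};
\end{tikzpicture}
\caption{The horizontal axis carries the levels of the FDD $(\pi_n)$ of $U$, the vertical axis those of the FDD $(Q_n)$ of $E$. Elements of $W_{00}$ live above the diagonal. A vector $w_i\in H_{q_i}\cap p_{(q_{i-1},q_i]}W$ lives in the triangle above the diagonal between $q_{i-1}$ and $q_i$. The norm of $W$ looks through shaded strips $(M,N]\times(s,\infty)$ with $N\le s$, and such a strip meets at most one triangle.}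
\label{fig:W}
\end{figure}

\begin{lemma}\label{lem:Wbase}
$W$, with $(p_n)$ and $(H_q)$, is a base space.
\end{lemma}

\begin{proof}
On $F_k\otimes E$ the map $p_n$ is the identity or $0$, so $p_nW_{00}\subset W_{00}$, and $p_nw=w$ for large $n$ if $w\in W_{00}$. For $A<B$ the product $\pi_{(M,N]}\pi_{(A,B]}$ is $0$ or $\pi_{(M',N']}$ with $M'=\max(M,A)<N'=\min(N,B)\le s$; so $\|p_{(A,B]}w\|_W\le\|w\|_W$. Hence the $p_n$ extend to $W$ and (W1) holds. The $H_q$ increase, their union is $W_{00}$, and $p_n$ commutes with $I\otimes Q_q$; this is (W2). $W$ is separable because $W_{00}$ is the union of the finite-dimensional spaces $H_q\cap p_qW_{00}\subset U_q\otimes Q_qE$. For (W3), let $w_i$ be as there and $M<N\le s$. If $(\pi_{(M,N]}\otimes(I-Q_s))w_i\ne0$, then $q_i>s$, since $w_i=(I\otimes Q_{q_i})w_i$, and $q_{i-1}<N\le s$, since $w_i=p_{(q_{i-1},q_i]}w_i$. The inequalities $q_{i-1}<s<q_i$ hold for at most one $i$. So $\|\sum_iw_i\|_W\le\max_i\|w_i\|_W$.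
\end{proof}

\begin{example}\label{ex:W}
For $U=c_0$ with the unit vector basis, $\|\sum_ne_n\otimes x_n\|_\varepsilon=\max_n\|x_n\|$, so $W$ is the $c_0$-sum of the spaces $E_{>n}$ with the equivalent norms $\sup_{s\ge n}\|(I-Q_s)x\|$, and (W3) holds without any reference to $H_q$. For $U=\ell_1$ the subspaces $H_q$ are needed: if $x\in E_{>N}\cap E_{00}$ has norm one, the vectors $w_k=e_k\otimes x\in p_{(k-1,k]}W$, $k\le N$, satisfy $\|w_k\|_W\le3$, while $\|\sum_{k\le N}w_k\|_W\ge\|(e_1+\dots+e_N)\otimes x\|_\varepsilon=N$.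
\end{example}

We now describe $W_N=p_NW$. For $w\in p_NW_{00}$ we have $\|w\|_\varepsilon\le\sum_{n\le N}\|w_n\|_\varepsilon\le N\|w\|_W$, so the two norms are equivalent on $p_NW_{00}$. This space is dense in $W_N$, and its closure in $U_N\otimes E$ is $\bigoplus_{n\le N}F_n\otimes E_{>n}$. We may therefore identify, consistently in $N$,
\begin{equation}\label{eq:WN}
W_N=\bigoplus_{n\le N}F_n\otimes E_{>n}\subset U_N\otimes E,\qquad\tfrac1N\|w\|_\varepsilon\le\|w\|_W\le6\Lambda\|w\|_\varepsilon\quad(w\in W_N).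
\end{equation}
Two maps will be used. The map $\Pi_N=\sum_{n\le N}\pi_{(n-1,n]}\otimes(I-Q_n)$ is a bounded projection of $U_N\otimes E$ onto $W_N$. The map $G_N=\pi_N\otimes(I-Q_N)$, which is the case $M=0$, $s=N$ of \eqref{eq:Wnorm}, extends from $W_{00}$ to $W$, and by continuity
\begin{equation}\label{eq:GN}
\begin{gathered}
G_NW\subset U_N\otimes E_{>N}\subset W_N,\qquad\|G_Nw\|_\varepsilon\le\|w\|_W,\qquad G_Np_N=G_N,\\
G_N=I\text{ on }U_N\otimes E_{>N},\qquad I-G_N=I\otimes Q_N\text{ has finite rank on }W_N .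
\end{gathered}
\end{equation}
The space $W_N$ is not invariant under $\theta\otimes I$, since $\theta$ may move $F_n$ to $F_{n'}$ with $n'>n$; its finite-codimensional subspace $U_N\otimes E_{>N}$ is invariant. This is the purpose of $G_N$.

\subsection{The space $\mathcal Z$}

From now on $\mathcal Z$ is the space of Section~\ref{sec:construction} with base space $W$ and parameters $(m,n)$. Lemma~\ref{lem:incomparable}(b) is (F3). By \eqref{eq:WN}, $W_n$ is isomorphic to a subspace of $U_n\otimes E\cong E^{\dim U_n}$, so Lemma~\ref{lem:incomparable}(a), applied to each coordinate, verifies the assumption of Theorem~\ref{thm:scalar}. This gives (F2).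

\section{The Calkin algebra of $\mathcal Z$}\label{sec:calkin}

We complete the proof of Theorem~\ref{thm:A}. Write $\equiv$ for equality modulo $\mathcal K(\mathcal Z)$. For $\theta\in\mathcal L(U_N)$ define
\[
\Theta_N(\theta)z=\iota_N\bigl((\theta\otimes I)G_Nw(z),\,0\bigr),\qquad z\in\mathcal Z .
\]
This makes sense because $(\theta\otimes I)G_Nw(z)\in U_N\otimes E_{>N}\subset W_N$. Let $\mathcal A_N=\pi_N\mathcal L(U)\pi_N$ and $\mathcal A=\bigcup_N\mathcal A_N$, an increasing union of algebras with closure $\mathcal K_\pi(U)$.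

\begin{lemma}\label{lem:Phi}
The formula $\Phi(A)=\Theta_N(A|_{U_N})+\mathcal K(\mathcal Z)$ for $A\in\mathcal A_N$ defines an algebra homomorphism $\Phi:\mathcal A\to\operatorname{Cal}(\mathcal Z)$ with
\begin{equation}\label{eq:Phi}
\frac1{12\Lambda^2}\|A\|\le\|\Phi(A)\|\le12\Lambda\|A\| .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Upper bound.} By $\|\iota_N\|\le2$, \eqref{eq:WN} and \eqref{eq:GN},
\[
\|\Theta_N(\theta)z\|\le2\cdot6\Lambda\,\|\theta\|\,\|G_Nw(z)\|_\varepsilon\le12\Lambda\|\theta\|\|z\| .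
\]

\emph{Multiplicativity.} The map $\Theta_N$ is linear. The vector $w(\Theta_N(\theta')z)=(\theta'\otimes I)G_Nw(z)$ lies in $U_N\otimes E_{>N}$, where $G_N$ is the identity. So $\Theta_N(\theta)\Theta_N(\theta')=\Theta_N(\theta\theta')$.

\emph{Independence of $N$.} Let $A\in\mathcal A_N$ and $N'>N$. Put $v_1=(A\otimes I)G_Nw(z)$ and $v_2=(A\otimes I)G_{N'}w(z)$. Both lie in $W_N$, because $A$ maps into $U_N$ and $E_{>N'}\subset E_{>N}$. Since $A\pi_{N'}=A\pi_N$ and $Q_{N'}(I-Q_N)=Q_{N'}-Q_N$, we have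
\[
(A\otimes I)G_Nw-(A\otimes I)G_{N'}w=(A\otimes Q_{N'})G_Nw
\]
for $w\in W_{00}$, hence for all $w\in W$ by continuity. So $z\mapsto v_1-v_2$ takes values in the finite-dimensional space $U_N\otimes Q_{N'}E$. For $v\in W_N$ write $\iota_{N,N'}(v,0)=(v,u(v))$; then $\iota_N(v,0)-\iota_{N'}(v,0)=\iota_{N'}(0,u(v))$ lies in the finite-dimensional space $\iota_{N'}(0\oplus\ell_\infty(\Gamma_{N'}))$. Therefore
\[
\Theta_N(A|_{U_N})z-\Theta_{N'}(A|_{U_{N'}})z=\iota_N(v_1-v_2,0)+\iota_{N'}(0,u(v_2))
\]
is a finite-rank operator in $z$. So $\Phi$ is well defined, and it is a homomorphism because any two elements of $\mathcal A$ lie in a common $\mathcal A_N$.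

\emph{Lower bound.} Let $A\in\mathcal A_N$, $T_0\in\mathcal K(\mathcal Z)$, $u\in B_U$ and $u_N=\pi_Nu$, so that $Au=Au_N\in U_N$ and $\|u_N\|\le\Lambda$. For $k>N$ let $x_k$ be the normalization of a vector \eqref{eq:dgamma} of rank $k$ in $E$. Then $x_k\in E_{>N}$, and $x_k\to0$ weakly by Corollary~\ref{cor:test}(a). The map $x\mapsto\iota_N(u_N\otimes x,0)$ from $E_{>N}$ to $\mathcal Z$ has norm at most $12\Lambda^2$, so the vectors $z_k=\iota_N(u_N\otimes x_k,0)$ are weakly null with $\|z_k\|\le12\Lambda^2$. Moreover $\Theta_N(A|_{U_N})z_k=\iota_N(Au\otimes x_k,0)$ has norm at least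
\[
\|Au\otimes x_k\|_W\ge\|G_N(Au\otimes x_k)\|_\varepsilon=\|Au\otimes x_k\|_\varepsilon=\|Au\| .
\]
Since $T_0z_k\to0$ by (K1), $12\Lambda^2\|\Theta_N(A|_{U_N})+T_0\|\ge\|Au\|$. Take the supremum over $u$ and the infimum over $T_0$.
\end{proof}

By \eqref{eq:Phi}, $\Phi$ extends to an isomorphism of $\mathcal K_\pi(U)$ onto the closed subalgebra $\overline{\Phi(\mathcal A)}$ of $\operatorname{Cal}(\mathcal Z)$. It remains to show that this subalgebra and the unit $1$ span everything, and that the sum is direct.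

\begin{lemma}\label{lem:onto}
$\operatorname{Cal}(\mathcal Z)=\mathbb C1+\Phi(\mathcal K_\pi(U))$.
\end{lemma}

\begin{proof}
Let $T\in\mathcal L(\mathcal Z)$. By (F2), $T=\lambda I+S$ with $S=\lim_nSP_n$ in norm. We show that the class of $S$ lies in $\overline{\Phi(\mathcal A)}$.

\emph{Cutting on the left.} Fix $n$ and a basis $u_1,\dots,u_d$ of $U_n$. The operators $S_ax=S\iota_n(\Pi_n(u_a\otimes x),0)$ map $E$ to $\mathcal Z$, so $\|(I-P_m)S_a\|\to0$ as $m\to\infty$ by (F3). Every $v\in W_n$ can be written as $\sum_au_a\otimes x_a$ with $\|x_a\|\le c_n\|v\|_W$, where $c_n$ does not depend on $v$, and $v=\Pi_nv$; hence $S\iota_n(v,0)=\sum_aS_ax_a$. The operator $u\mapsto S\iota_n(0,u)$ on $\ell_\infty(\Gamma_n)$ has finite rank, so (K2) applies to it. Together, $\|(I-P_m)S\iota_n\|\to0$, and so $\|(I-P_m)SP_n\|\to0$ as $m\to\infty$. Thus $S$ is a norm limit of operators $P_mSP_n$, each of the form $S'=P_NS'P_N$ with $N=\max(m,n)$. It suffices to show that the class of such an $S'$ lies in $\Phi(\mathcal A_N)$.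

\emph{Reduction to $U_N\otimes E_{>N}$.} We have $S'=\iota_NBR_N$ with $B=R_NS'\iota_N\in\mathcal L(V_N)$. As $\ell_\infty(\Gamma_N)$ is finite-dimensional, $B$ differs by a finite-rank operator from $(v,u)\mapsto(B_0v,0)$ for some $B_0\in\mathcal L(W_N)$. By \eqref{eq:GN}, $B_0$ differs by a finite-rank operator from $G_NB_0G_N$. Let $B_1$ be the restriction of $G_NB_0$ to $U_N\otimes E_{>N}$, an operator on that space. Since $G_Np_N=G_N$,
\[
S'\equiv\bigl(z\mapsto\iota_N(B_1G_Nw(z),0)\bigr).
\]

\emph{The matrix computation.} In a basis of $U_N$, $B_1$ is a matrix of operators $B_{ab}\in\mathcal L(E_{>N})$. By \eqref{eq:E}, $B_{ab}(I-Q_N)=\theta_{ab}I+T_{ab}$ with $T_{ab}\in\mathcal K(E)$. Restricting to $E_{>N}$ and composing with $I-Q_N$ on the left gives $B_{ab}=\theta_{ab}I_{E_{>N}}+(I-Q_N)T_{ab}|_{E_{>N}}$. So $B_1=\theta\otimes I+\text{compact}$, where $\theta\in\mathcal L(U_N)$ has matrix $(\theta_{ab})$, and $S'\equiv\Theta_N(\theta)$. The class of $\Theta_N(\theta)$ is $\Phi(\theta\pi_N)$, and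 $\theta\pi_N\in\mathcal A_N$.
\end{proof}

\begin{lemma}\label{lem:direct}
$1\notin\Phi(\mathcal K_\pi(U))$.
\end{lemma}

\begin{proof}
Otherwise there are $N$, $\theta\in\mathcal L(U_N)$ and $T_0\in\mathcal K(\mathcal Z)$ with $\|I-\Theta_N(\theta)-T_0\|<\frac12$. For $k\ge2$ let $y_k=d_\gamma/\|d_\gamma\|\in\mathcal Z$ for some $\gamma\in\Delta_k$. Then $w(y_k)=0$, so $\Theta_N(\theta)y_k=0$ and $1=\|y_k\|\le\frac12+\|T_0y_k\|$. But $y_k\to0$ weakly by Corollary~\ref{cor:test}(a), so $T_0y_k\to0$, a contradiction.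
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The map $(A,\lambda)\mapsto\Phi(A)+\lambda1$ from $\mathcal K_\pi(U)\oplus\mathbb C$ to $\operatorname{Cal}(\mathcal Z)$ is a bounded algebra homomorphism by Lemma~\ref{lem:Phi}. It is onto by Lemma~\ref{lem:onto}, and injective by Lemma~\ref{lem:direct} and the injectivity of $\Phi$. By the open mapping theorem it is an isomorphism of Banach algebras. The space $\mathcal Z$ is separable, and the assertion on shrinking decompositions was proved in Section~\ref{sec:fdd}.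
\end{proof}

\begin{remark}\label{rem:constants}
The FDD of $C(K)$ constructed in Section~\ref{sec:fdd} has $\Lambda=1$. So in Theorem~\ref{thm:main} the embedding $\Phi$ of $\mathcal K(C(K))$ into $\operatorname{Cal}(\mathcal Z)$ satisfies $\frac1{12}\|A\|\le\|\Phi(A)\|\le12\|A\|$, with constants independent of $K$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{MP}
Pavlos Motakis and Daniele Puglisi, \emph{The compact operators on $c_0$ as a Calkin algebra}, arXiv:2403.04137 (2024).

\end{thebibliography}
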